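
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Baire measurable maps on Lindel\"of sets of extreme points}


\begin{abstract}
Let $X$ be a compact convex set whose set of extreme points $\operatorname{ext}X$
is Lindel\"of. We prove that every Baire measurable map from $\operatorname{ext}X$
into a metrizable space has separable range. This answers positively a question of Kalenda and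
Spurn\'y about maps into Fr\'echet spaces. In fact the map factors through the
Polish space of extreme points of a metrizable quotient of $X$, so its range is
analytic and the map extends to a Baire measurable map on $X$ with the same range.
We also classify the metrizable spaces that occur as ranges, and we show
that the Lindel\"of hypothesis cannot be dropped.
\end{abstract}


\section{The question and the results}

A \emph{compact convex set} is a nonempty compact convex subset of a Hausdorff locally
convex topological vector space. All vector spaces are regarded as real. A point
$e$ of a compact convex set $X$ is \emph{extreme} if $e=\frac12(x+x')$ with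
$x,x'\in X$ implies $x=x'$. Equivalently, $e$ is not of the form $\lambda x+(1-\lambda)x'$
with distinct $x,x'\in X$ and $0<\lambda<1$, since such a point is also the midpoint of two
distinct points of the segment from $x$ to $x'$. The set $\operatorname{ext}X$ of extreme
points carries the relative topology, and it is nonempty by the Krein--Milman theorem.

The \emph{Baire sets} of a topological space $T$ are the members of the
$\sigma$-algebra generated by the cozero sets $\{t\in T:k(t)\neq0\}$, where $k$ ranges over the
continuous functions $T\to\mathbb R$. In a metrizable space every open set is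
a cozero set, so there the Baire sets are the Borel sets. A map
$f:T\to F$ into a topological space $F$ is \emph{Baire measurable} if $f^{-1}(U)$
is a Baire set of $T$ for every open $U\subset F$. For a map defined on
$\operatorname{ext}X$ this always refers to the Baire sets of the space
$\operatorname{ext}X$ itself. A \emph{Fr\'echet space} is a completely metrizable
locally convex topological vector space.

\begin{question}[Kalenda and Spurn\'y \cite{KS}]
Let $X$ be a compact convex set with $\operatorname{ext}X$ Lindel\"of, and let
$f:\operatorname{ext}X\to F$ be a Baire measurable map into a Fr\'echet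
space. Is the range of $f$ separable?
\end{question}

The answer is known to be positive if $\operatorname{ext}X$ is a Baire set of
$X$ or, more generally, if $\operatorname{ext}X$ is $K$-analytic. We shall use neither
condition.

For \emph{continuous} $f$ the answer is immediate: a continuous image of a
Lindel\"of space is Lindel\"of, and a Lindel\"of metrizable space is separable.
For Baire measurable maps the Lindel\"of property gives no such direct argument, because the
preimages of open sets need not be open. Suppose, for instance, that $T$ is an
uncountable separable metrizable space all of whose subsets are Borel; we do not claim that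
such a space exists. Then
$T$ is Lindel\"of, yet the identity map from $T$ onto the set $T$ with the discrete
metric is Baire measurable and has nonseparable range. So a proof of a positive answer must
at least rule out that $\operatorname{ext}X$ is such a space. Our proof does so by using that
$\operatorname{ext}X$ is a set of extreme points. The answer is yes, in ZFC and
for arbitrary metrizable targets.

\begin{theorem}\label{thm:A}
Let $X$ be a compact convex set with $\operatorname{ext}X$ Lindel\"of, let $Y$ be a
metrizable space, and let $f:\operatorname{ext}X\to Y$ be Baire measurable. Then the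
range of $f$ is separable.
\end{theorem}

Since Fr\'echet spaces are metrizable, this answers the Question positively.
Neither completeness nor linearity of the target plays a role. The proof gives more than
separability. To state it, let $A(X)$ denote the set of continuous affine functions
$X\to\mathbb R$. For a countable nonempty $H\subset A(X)$ put
\[
p_H:X\to\mathbb R^H,\qquad p_H(x)=(h(x))_{h\in H},\qquad M_H=p_H(X).
\]
The map $p_H$ is continuous and affine, so $M_H$ is a metrizable compact convex set;
we call it a \emph{metrizable quotient} of $X$. A space is \emph{analytic} if it is
metrizable and is empty or a continuous image of a Polish (that is, separable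
completely metrizable) space.

\begin{theorem}\label{thm:B}
In the situation of Theorem~\ref{thm:A} there are a countable nonempty $H\subset A(X)$ with
$p_H(\operatorname{ext}X)=\operatorname{ext}M_H$ and a Borel map
$\varphi:\operatorname{ext}M_H\to Y$ such that
$f=\varphi\circ p_H|_{\operatorname{ext}X}$. Consequently $f(\operatorname{ext}X)$ is
analytic, and $f$ extends to a Baire measurable map $\tilde f:X\to Y$ with
$\tilde f(X)=f(\operatorname{ext}X)$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $X$ be a compact convex set with $\operatorname{ext}X$ Lindel\"of, and let
$\mathcal R(X)$ be the class of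
metrizable spaces that are ranges of Baire measurable maps from
$\operatorname{ext}X$ into metrizable spaces. Exactly one of the following holds.
\begin{enumerate}
\item[(1)] $\operatorname{ext}X$ is finite with $n$ points, and $\mathcal R(X)$ is the
class of metrizable spaces with between $1$ and $n$ points.
\item[(2)] $\operatorname{ext}X$ is infinite, and $\mathcal R(X)$ is the class of
nonempty countable metrizable spaces.
\item[(3)] $\operatorname{ext}X$ is infinite, and $\mathcal R(X)$ is the class of all
nonempty analytic metrizable spaces.
\end{enumerate}
All three cases occur. Moreover, Theorem~\ref{thm:A} fails if the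
hypothesis that $\operatorname{ext}X$ is Lindel\"of is dropped.
\end{theorem}

The proof has two parts. A counting argument settles the case where
$\operatorname{ext}X$ is Polish, in particular the case of metrizable $X$
(Section~\ref{sec:metrizable}). Then we show that a Lindel\"of set
$\operatorname{ext}X$ is controlled by Polish spaces: there are arbitrarily
fine metrizable quotients of $X$ that carry $\operatorname{ext}X$
\emph{onto} the set of extreme points of the quotient (Section~\ref{sec:quotients}), and
any countable amount of Baire information on $\operatorname{ext}X$ is visible
in such a quotient (Section~\ref{sec:factor}). The theorems follow in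
Sections~\ref{sec:proofs} and~\ref{sec:ranges}, and Section~\ref{sec:nolindelof} treats the role of the
Lindel\"of hypothesis.

\section{The metrizable case: counting analytic sets}\label{sec:metrizable}

We use the following standard facts.
\begin{enumerate}
\item[(i)] If $M$ is a metrizable compact convex set, then $\operatorname{ext}M$ is a
$G_\delta$ set in $M$, hence Polish \cite[Prop.~1.3]{Phelps}. Indeed, if $d$ is a
compatible metric, then $M\setminus\operatorname{ext}M$ is the union over $n\in\mathbb N$ of
the compact sets $\{\frac12(x+x'):x,x'\in M,\ d(x,x')\ge\frac1n\}$.
\item[(ii)] The image of a Borel subset of a Polish space under a Borel map into a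
separable metrizable space is analytic (\cite[14.4]{Kechris}, applied in the
completion of the target).
\item[(iii)] An uncountable analytic set has cardinality $\mathfrak c=2^{\aleph_0}$
\cite[29.1]{Kechris}.
\item[(iv)] $\mathbb R$ has at most $\mathfrak c$ analytic subsets. Indeed, every
nonempty Polish space is a continuous image of $\mathbb N^{\mathbb N}$, so these
subsets are $\emptyset$ and the ranges of continuous maps
$\mathbb N^{\mathbb N}\to\mathbb R$. Such a map is determined by its values on a
countable dense set, so there are only $\mathfrak c$ of them.
\end{enumerate}

If a measurable map has nonseparable range, then its range contains uncountably many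
uniformly separated points, and small balls around them have preimages
\emph{all} of whose unions are Baire sets. The next lemma records this pattern on
the real line. Passing to a real-valued map is essential: it gives a target with a
countable base, and countable amounts of information are what we shall be able to
transfer to metrizable quotients.

\begin{lemma}\label{lem:collapse}
Let $T$ be a topological space, $Y$ a metrizable space, and $f:T\to Y$ a Baire
measurable map with nonseparable range. Then there is a function $g:T\to\mathbb R$
with uncountable range such that $g^{-1}(S)$ is a Baire set of $T$ for \emph{every}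
$S\subset\mathbb R$.
\end{lemma}

\begin{proof}
Fix a compatible metric on $Y$. For each $n\in\mathbb N$ let $D_n$ be a maximal subset of $f(T)$
whose points have pairwise distances at least $1/n$. The union of the sets $D_n$ is dense
in $f(T)$, so some $D_n$ is uncountable. Put $\varepsilon=1/n$ and choose
distinct points $d_\alpha\in D_n$, $\alpha<\omega_1$. The open balls $U_\alpha$ with center
$d_\alpha$ and radius $\varepsilon/3$ are pairwise disjoint, and each $f^{-1}(U_\alpha)$ is
nonempty. For every $I\subset\omega_1$ the set $\bigcup_{\alpha\in I}U_\alpha$ is open, so
$\bigcup_{\alpha\in I}f^{-1}(U_\alpha)$ is a Baire set of $T$.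

Choose distinct $t_\alpha\in[0,1]$, $\alpha<\omega_1$. Let $g=t_\alpha$ on
$f^{-1}(U_\alpha)$ and $g=2$ on $T\setminus\bigcup_{\alpha<\omega_1}f^{-1}(U_\alpha)$.
The range of $g$ contains every $t_\alpha$, so it is uncountable. For
$S\subset\mathbb R$, the set $g^{-1}(S)$ is the union of the sets $f^{-1}(U_\alpha)$ with $t_\alpha\in S$,
together with the Baire set $T\setminus\bigcup_{\alpha<\omega_1} f^{-1}(U_\alpha)$ if
$2\in S$. Hence it is a Baire set.
\end{proof}

\begin{lemma}\label{lem:count}
Every uncountable set $R\subset\mathbb R$ has a subset that is not analytic.
\end{lemma}

\begin{proof}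
If $R$ is not analytic, then $R$ itself is such a subset. If $R$ is analytic, then
$|R|=\mathfrak c$ by (iii). So $R$ has
$2^{\mathfrak c}>\mathfrak c$ subsets, and at most $\mathfrak c$ of them are analytic by (iv).
\end{proof}

Together these give the smallest case of Theorem~\ref{thm:A} in which the idea is
visible.

\begin{example}[The case of metrizable $X$]\label{ex:metrizable}
Let $X$ be metrizable. Then $T=\operatorname{ext}X$ is Polish by (i). Suppose that
$f:T\to Y$ is Baire (equivalently, Borel) measurable with nonseparable range, and
take $g$ from Lemma~\ref{lem:collapse}. Let $S\subset g(T)$ be arbitrary. Then $g$ is a Borel map,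
$g^{-1}(S)$ is a Borel subset of the Polish space $T$, and
\[
S=g\bigl(g^{-1}(S)\bigr),
\]
so $S$ is analytic by (ii). Thus every subset of the uncountable set $g(T)\subset\mathbb R$ is
analytic, contrary to Lemma~\ref{lem:count}.
\end{example}

The argument uses that Baire subsets of $T$ have analytic images under $g$. That
is where it would break down for the hypothetical space mentioned before
Theorem~\ref{thm:A}, and it is what we must establish when
$T=\operatorname{ext}X$ is only Lindel\"of. It is not necessary to treat all $S$ at once:
it suffices to find, for each single $S\subset g(T)$, a Polish space that sees both $g$ and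
$g^{-1}(S)$.

\section{Metrizable quotients that preserve extreme points}\label{sec:quotients}

The Polish spaces will be $\operatorname{ext}M_H$ for countable $H\subset A(X)$.
One inclusion is automatic: $\operatorname{ext}M_H\subset p_H(\operatorname{ext}X)$, as we shall see in
the proof of Proposition~\ref{prop:quotient}. The difficulty is that $p_H$ may send an extreme point of
$X$ to a nonextreme point of $M_H$. Here is the simplest instance, together with its remedy.

\begin{example}\label{ex:triangle}
Let $X$ be a triangle with vertices $e_0,e_1,e_2$, and let $h\in A(X)$ be given by $h(e_i)=i/2$.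
For $H=\{h\}$ we get $M_H=[0,1]$, and $e_1$ is sent to the nonextreme point
$\frac12$. Now add to $H$ the function $a\in A(X)$ with $a(e_i)=h(e_i)^2$. The vertices are then sent to
the points $(0,0)$, $(\frac12,\frac14)$, $(1,1)$ of the parabola
$s=r^2$, and all of them are extreme in the image triangle. The reason, in a form that will survive
in general, is the following. Since $h^2$ is convex and agrees with the affine function $a$ at the
vertices, $a\ge h^2$ on $X$, with equality at
$e_1$. If $p(e_1)=\frac12(p(x)+p(x'))$, where $p=(h,a)$, then
\[
\tfrac12\bigl(h(x)^2+h(x')^2\bigr)\le\tfrac12\bigl(a(x)+a(x')\bigr)=a(e_1)=h(e_1)^2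
=\Bigl(\tfrac{h(x)+h(x')}2\Bigr)^2,
\]
which forces $h(x)=h(x')=h(e_1)=\frac12$. So $a(x),a(x')\ge\frac14$; their mean is
$\frac14$, and hence $a(x)=a(x')$.
\end{example}

In general we cannot expect a single affine $a\ge h^2$ to touch $h^2$ at a given
extreme point. For instance, let $X=\{(r,s):r^4\le s\le1\}\subset\mathbb R^2$, $e=(0,0)$ and
$h(r,s)=r$. An affine $a$ with $a(e)=0$ has the form $a(r,s)=br+cs$. If
$a\ge h^2$, then $br+cr^4\ge r^2$ for $|r|\le1$; adding the inequalities for $r$ and $-r$
gives $cr^2\ge1$ for all $0<r\le1$, which is impossible. But there are always such functions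
that nearly touch $h^2$.

\begin{lemma}\label{lem:touch}
Let $X$ be a compact convex set, $e\in\operatorname{ext}X$, $h\in A(X)$ and
$\varepsilon>0$. There is $a\in A(X)$ with $a\ge h^2$ on $X$ and
$a(e)<h(e)^2+\varepsilon$.
\end{lemma}

\begin{proof}
Let $E$ be the ambient space of $X$ and put $u=h^2$. The set
\[
L=\{(x,t)\in X\times\mathbb R:0\le t\le u(x)\}
\]
is compact, and its closed convex hull $C\subset X\times[0,\max u]$ is a compact convex
set in $E\times\mathbb R$. We first show that over $e$ the set $C$ reaches no higher than
$L$ does. Consider
$C_e=\{(x,t)\in C:x=e\}$, a compact convex set containing $(e,u(e))$. It is a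
\emph{face} of $C$: if the midpoint of two points of $C$ lies in $C_e$, then $e$ is
the midpoint of their first coordinates, which must both equal $e$ since $e$ is
extreme, so both points lie in $C_e$. Write $C_e=\{e\}\times[s,t^*]$ with $s\le t^*$.
The point $(e,t^*)$ is extreme in $C_e$. It is therefore extreme in
$C$, since two points of $C$ with midpoint $(e,t^*)$ lie in the face $C_e$ and hence coincide. By Milman's theorem, all extreme points of the compact set
$C=\overline{\operatorname{co}}\,L$ lie in the compact set $L$. So $(e,t^*)\in L$,
that is, $t^*\le u(e)$.

Consequently $(e,u(e)+\varepsilon/2)\notin C$. By the Hahn--Banach theorem there are a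
continuous linear functional $\ell$ on $E$ and $c\in\mathbb R$ with
\[
\ell(x)+ct<\ell(e)+c\bigl(u(e)+\tfrac\varepsilon2\bigr)\qquad\text{for all }(x,t)\in C.
\]
Taking $(x,t)=(e,u(e))$ gives $c>0$. Put
\[
a(x)=\frac{\ell(e)-\ell(x)}c+u(e)+\frac\varepsilon2,\qquad x\in X.
\]
Then $a\in A(X)$ and $a(e)=u(e)+\frac\varepsilon2<h(e)^2+\varepsilon$. Taking $t=u(x)$ in the displayed inequality gives
$u(x)<a(x)$ for all $x\in X$.
\end{proof}

The function $a$ depends on $e$. Adding one function for each $e$ could destroy
countability, and this is where the Lindel\"of property first enters: for fixed $h$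
and $\varepsilon$, countably many functions $a$ serve all $e$. The new functions
are new coordinates of the quotient and need the same treatment as $h$, so
we iterate.

\begin{proposition}\label{prop:quotient}
Let $T=\operatorname{ext}X$ be Lindel\"of. Every countable $H_0\subset A(X)$ is
contained in a countable nonempty $H\subset A(X)$ with $p_H(T)=\operatorname{ext}M_H$.
\end{proposition}

\begin{proof}
We may assume $H_0\ne\emptyset$. Suppose that a countable $H_n$ has been
constructed. For $h\in H_n$ and $j\in\mathbb N$, the relatively open sets
\[
\bigl\{e\in T:a(e)<h(e)^2+\tfrac1j\bigr\},\qquad a\in A(X),\ a\ge h^2\text{ on }X,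
\]
cover $T$ by Lemma~\ref{lem:touch}. Choose countably many $a$'s whose sets still cover $T$, and
let $H_{n+1}$ consist of $H_n$ and all functions chosen in this way for $h\in H_n$ and
$j\in\mathbb N$. Put $H=\bigcup_nH_n$, $p=p_H$ and $M=M_H$. By construction, for all
$e\in T$, $h\in H$ and $j\in\mathbb N$ there is
\begin{equation}\label{eq:near}
a\in H\quad\text{with}\quad a\ge h^2\text{ on }X\quad\text{and}\quad
a(e)<h(e)^2+\tfrac1j .
\end{equation}

\emph{$p(T)\subset\operatorname{ext}M$.} Let $e\in T$ and
$p(e)=\frac12(p(x)+p(x'))$ with $x,x'\in X$, that is,
$b(e)=\frac12(b(x)+b(x'))$ for all $b\in H$. Let $h\in H$. For each $j$ take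
$a$ as in \eqref{eq:near}. Then
\[
\tfrac12\bigl(h(x)^2+h(x')^2\bigr)\le\tfrac12\bigl(a(x)+a(x')\bigr)=a(e)
<h(e)^2+\tfrac1j .
\]
Letting $j\to\infty$ gives
\[
\tfrac12\bigl(h(x)^2+h(x')^2\bigr)\le h(e)^2=\Bigl(\tfrac{h(x)+h(x')}2\Bigr)^2,
\]
which says that $\frac14(h(x)-h(x'))^2\le0$. So $h(x)=h(x')$ for every $h\in H$, and $p(x)=p(x')$.
Thus $p(e)\in\operatorname{ext}M$.

\emph{$\operatorname{ext}M\subset p(T)$.} Let $y\in\operatorname{ext}M$. The set
$p^{-1}(y)$ is nonempty, compact and convex. It is a face of $X$: if $x=\frac12(x_1+x_2)$ with
$x_1,x_2\in X$ and $p(x)=y$, then $y=\frac12(p(x_1)+p(x_2))$, so $p(x_1)=p(x_2)=y$. By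
the Krein--Milman theorem, $p^{-1}(y)$ has an extreme point $z$. Since $p^{-1}(y)$ is
a face, $z$ is extreme in $X$. So $z\in T$ and $y=p(z)\in p(T)$.
\end{proof}

\section{Factoring Baire maps through a quotient}\label{sec:factor}

We now show that each Baire set of $\operatorname{ext}X$ is determined by
countably many affine functions. Here the Lindel\"of property enters for the
second time.

\begin{lemma}\label{lem:sets}
Let $T=\operatorname{ext}X$ be Lindel\"of. Every Baire set of $T$ has the form
$T\cap p_H^{-1}(B)$ with $H\subset A(X)$ countable and nonempty and $B\subset\mathbb R^H$ Borel.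
If $H\subset H'\subset A(X)$ and $H'$ is countable, it also has this form with $H'$ in place of
$H$.
\end{lemma}

\begin{proof}
For the last statement, let $\pi:\mathbb R^{H'}\to\mathbb R^H$ be the coordinate
projection. It is continuous and $p_H=\pi\circ p_{H'}$, so
$p_H^{-1}(B)=p_{H'}^{-1}(\pi^{-1}(B))$ and $\pi^{-1}(B)$ is Borel.

Let $\mathcal A$ be the family of sets of the stated form. It is closed under
complements in $T$. It is closed under countable unions, because by the last statement countably
many of its members can be written with one and the same $H$, namely the union of the given ones. So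
$\mathcal A$ is a $\sigma$-algebra, and it suffices to show that it contains each cozero
set $G=\{t\in T:k(t)\ne0\}$, where $k:T\to\mathbb R$ is continuous.

By the Hahn--Banach theorem, $A(X)$ separates the points of $X$. Since $X$ is compact, its topology
is therefore the weak topology generated by $A(X)$. Hence
each $t\in G$ has a neighborhood in $T$, contained in $G$, of the form
\[
T\cap\{y\in X:|a_i(y)-a_i(t)|<\delta,\ i=1,\dots,m\},\qquad
a_1,\dots,a_m\in A(X),\ \delta>0,
\]
and this set is open in $T$ and belongs to $\mathcal A$, with $H=\{a_1,\dots,a_m\}$. The set
$G=\bigcup_n\{t\in T:|k(t)|\ge\frac1n\}$ is a countable union of closed subsets of the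
Lindel\"of space $T$, so it is Lindel\"of. Hence $G$ is a countable union of such
neighborhoods, and $G\in\mathcal A$.
\end{proof}

A map with separable range is described by countably many preimages. So it factors
through a single good quotient, and there is room for countably many further Baire
sets.

\begin{proposition}\label{prop:factor}
Let $T=\operatorname{ext}X$ be Lindel\"of, $Y$ metrizable, and $f:T\to Y$ Baire
measurable with $f(T)$ separable. Let $E_1,E_2,\dots$ be Baire sets of $T$. Then there
are a countable nonempty $H\subset A(X)$ with $p_H(T)=\operatorname{ext}M_H$, a Borel map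
$\varphi:\operatorname{ext}M_H\to f(T)$ with $f=\varphi\circ p_H|_T$, and Borel sets
$B_n\subset\operatorname{ext}M_H$ with $E_n=T\cap p_H^{-1}(B_n)$ for all $n$.
\end{proposition}

\begin{proof}
Let $(V_n)$ be a countable base of $f(T)$. Each $f^{-1}(V_n)$ is a Baire set of
$T$, because $V_n$ is the trace on $f(T)$ of an open subset of $Y$. Apply Lemma~\ref{lem:sets} to the sets
$f^{-1}(V_n)$ and $E_n$, let $H_0$ be the union of the resulting countable sets, and
let $H\supset H_0$ be as in Proposition~\ref{prop:quotient}. Put $p=p_H$. By the last
statement of Lemma~\ref{lem:sets}, and after intersecting with $\operatorname{ext}M_H=p(T)$,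
we obtain Borel sets $C_n,B_n\subset\operatorname{ext}M_H$ with
\[
f^{-1}(V_n)=T\cap p^{-1}(C_n),\qquad E_n=T\cap p^{-1}(B_n).
\]
If $e,e'\in T$ and $p(e)=p(e')$, then $f(e)$ and $f(e')$ belong to the same sets
$V_n$, so $f(e)=f(e')$. Since $p(T)=\operatorname{ext}M_H$, the formula
$\varphi(p(e))=f(e)$, $e\in T$, defines a map $\varphi:\operatorname{ext}M_H\to f(T)$.
For $e\in T$ we have $\varphi(p(e))\in V_n$ if and only if $e\in f^{-1}(V_n)$, that
is, if and only if $p(e)\in C_n$. So $\varphi^{-1}(V_n)=C_n$ for all $n$. Since every open
subset of $f(T)$ is a countable union of sets $V_n$, the map $\varphi$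
is Borel.
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proofs}

We cannot apply Proposition~\ref{prop:factor} to $f$ itself before we know that its range is
separable. But we can apply it to the real function $g$ of
Lemma~\ref{lem:collapse}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Put $T=\operatorname{ext}X$. Suppose that $f(T)$ is not separable, and let
$g:T\to\mathbb R$ be as in Lemma~\ref{lem:collapse}. In particular $g$ is Baire
measurable, and its range $R=g(T)$ is uncountable and, as a subset of $\mathbb R$, separable.

Let $S\subset R$ be arbitrary. Since $g^{-1}(S)$ is a Baire set of $T$, we may apply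
Proposition~\ref{prop:factor} to the map $g$ and the single set $E_1=g^{-1}(S)$. We obtain
$H$ with $p_H(T)=\operatorname{ext}M_H$, a Borel map
$\varphi:\operatorname{ext}M_H\to\mathbb R$ with $g=\varphi\circ p_H|_T$, and a Borel set
$B\subset\operatorname{ext}M_H$ with $g^{-1}(S)=T\cap p_H^{-1}(B)$. Because $p_H$ maps
$T$ onto $\operatorname{ext}M_H$, we have $p_H(g^{-1}(S))=B$. Hence
\[
S=g\bigl(g^{-1}(S)\bigr)=\varphi\bigl(p_H(g^{-1}(S))\bigr)=\varphi(B).
\]
The space $\operatorname{ext}M_H$ is Polish by (i), so $S$ is analytic by (ii). The
quotient depends on $S$, but this is harmless: we have shown that every subset of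
$R$ is analytic, which contradicts Lemma~\ref{lem:count}.
\end{proof}

The equality $p_H(T)=\operatorname{ext}M_H$ is used here in full: it makes $p_H(T)$ a
Polish space, so that its Borel subsets have analytic images.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Put $T=\operatorname{ext}X$. By Theorem~\ref{thm:A} the range $f(T)$ is separable, so
Proposition~\ref{prop:factor} (with all $E_n=\emptyset$) gives $H$ and
$\varphi:\operatorname{ext}M_H\to f(T)$. Then $f(T)=\varphi(\operatorname{ext}M_H)$ is
analytic by (i) and (ii).

Fix $y_0\in f(T)$. Put $\tilde f=\varphi\circ p_H$ on
$p_H^{-1}(\operatorname{ext}M_H)\supset T$ and $\tilde f=y_0$ on the rest of $X$. Then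
$\tilde f$ extends $f$, and $\tilde f(X)=f(T)$ since $\varphi$ takes its values in
$f(T)$. Let $U\subset Y$ be open. By (i), $\operatorname{ext}M_H$ is Borel in
$M_H$, so $\varphi^{-1}(U)$ is a Borel subset of $M_H$. Now $\tilde f^{-1}(U)$ is the
preimage under $p_H$ of $\varphi^{-1}(U)$ if $y_0\notin U$, and of
$\varphi^{-1}(U)\cup(M_H\setminus\operatorname{ext}M_H)$ if $y_0\in U$. It remains to see that
preimages under $p_H$ of Borel subsets of $M_H$ are Baire sets of $X$. The subsets
of $M_H$ with this property form a $\sigma$-algebra. It contains every open set, because an open subset of the metrizable space $M_H$ is a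
cozero set and $p_H$ is continuous.
\end{proof}

\section{Which ranges occur}\label{sec:ranges}

\begin{proof}[Proof of Theorem~\ref{thm:C}: the trichotomy]
Put $T=\operatorname{ext}X$. By Theorem~\ref{thm:B} all members of $\mathcal R(X)$
are nonempty and analytic. To realize given spaces as ranges we use the following
observation, in which $H\subset A(X)$ is countable and nonempty and $R$ is metrizable:
\begin{equation}\label{eq:realize}
\begin{gathered}
\text{if } p_H(T)=\operatorname{ext}M_H\text{ and there is a Borel surjection }
\psi:\operatorname{ext}M_H\to R,\\
\text{then } R\in\mathcal R(X).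
\end{gathered}
\end{equation}
Indeed, $\psi\circ p_H|_T$ maps $T$ onto $R$. It is Baire measurable, because preimages of Borel
sets under the continuous map $p_H|_T:T\to\operatorname{ext}M_H$ are Baire sets of
$T$, by the argument at the end of the proof of Theorem~\ref{thm:B}.

\emph{$T$ is finite with $n$ points.} Then $T$ is discrete, all maps on $T$ are
continuous, and the metrizable ranges are the metrizable spaces with between $1$ and $n$
points. This is (1).

\emph{$T$ is infinite and every member of $\mathcal R(X)$ is countable.} Pick distinct
points $e_1,e_2,\dots$ of $T$ and a countable $H_0\subset A(X)$ that separates them, and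
let $H\supset H_0$ be as in Proposition~\ref{prop:quotient}. The set
$\operatorname{ext}M_H=p_H(T)$ is infinite, because $p_H$ is injective on
$\{e_1,e_2,\dots\}$. It is countable, because it is the range of the continuous map
$p_H|_T$ into $\mathbb R^H$ and hence belongs to $\mathcal R(X)$. Let $R$ be a nonempty countable
metrizable space. The infinite set $\operatorname{ext}M_H$ maps onto $R$,
and such a map is Borel since all subsets of a countable metrizable space are Borel.
By \eqref{eq:realize}, $R\in\mathcal R(X)$. This is (2).

\emph{Some member $f(T)$ of $\mathcal R(X)$ is uncountable.} Then $T$ is infinite, and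
Theorem~\ref{thm:B} gives $H$ with $p_H(T)=\operatorname{ext}M_H$ and
$f(T)=\varphi(\operatorname{ext}M_H)$. So $\operatorname{ext}M_H$ is an uncountable
Polish space, hence Borel isomorphic to $\mathbb N^{\mathbb N}$
\cite[15.6]{Kechris}. Every nonempty analytic space is a continuous image of
$\mathbb N^{\mathbb N}$, hence a Borel image of $\operatorname{ext}M_H$, and it belongs to
$\mathcal R(X)$ by \eqref{eq:realize}. This is (3).

The three situations exhaust all possibilities. The cases (1)--(3) exclude each other, since $T$ is infinite
in (2) and (3), and $[0,1]$ belongs to the class in (3) but not to the class in (2).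
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}: all cases occur]
For a nonempty compact Hausdorff space $K$ let $X=\operatorname{Prob}(K)$ be the set of Radon
probability measures on $K$ with the weak$^*$ topology, a compact convex set. Its
extreme points are the Dirac measures $\delta_x$, $x\in K$. Indeed, if
$\delta_x=\frac12(\mu+\nu)$, then $\mu(\{x\})=\nu(\{x\})=1$, so $\mu=\nu=\delta_x$. If $\mu$ is not a Dirac
measure, its support has two distinct points, and there is an open set $A$ with $0<\mu(A)<1$;
then $\mu$ is a nontrivial convex combination of the normalized restrictions of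
$\mu$ to $A$ and $K\setminus A$, which are distinct, so $\mu$ is not extreme. The map $x\mapsto\delta_x$ is a continuous injection
of a compact space into a Hausdorff space, so $\operatorname{ext}X$ is homeomorphic to $K$. In particular it is compact, hence Lindel\"of.
We identify it with $K$.

A set $K$ with $n$ points gives (1). For $K=[0,1]$ the inclusion $K\to\mathbb R$ has
uncountable range, which gives (3).

Let $K=\omega_1\cup\{\infty\}$ be the one-point compactification of the discrete space
$\omega_1$. If $k:K\to\mathbb R$ is continuous, then each set
$\{|k-k(\infty)|\ge\frac1n\}$ is a compact subset of the discrete space $\omega_1$, hence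
finite. So $k=k(\infty)$ off a countable set, and every cozero set is countable or
cocountable. The countable and the cocountable sets form a $\sigma$-algebra, so every
Baire set of $K$ is of one of these two kinds.
Let $f$ be a Baire measurable map from $K$ into a metrizable space. By
Theorem~\ref{thm:A} the range of $f$ has a countable base $(V_n)$. Let $N$ be the
union of all countable sets among $f^{-1}(V_n)$ and $K\setminus f^{-1}(V_n)$,
$n\in\mathbb N$. Then $N$ is countable. For each $n$, either all points of
$K\setminus N$ are sent into $V_n$ or none is. Hence $f$ is constant on $K\setminus N$, and its range is countable.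
So all members of $\mathcal R(X)$ are countable while $\operatorname{ext}X$ is infinite, and
this is case (2).
\end{proof}

\section{The Lindel\"of hypothesis}\label{sec:nolindelof}

\begin{proof}[Proof of Theorem~\ref{thm:C}: the Lindel\"of hypothesis cannot be dropped]
Let $\Gamma$ be an uncountable set and let $X$ be the unit ball of
$\ell_1(\Gamma)=c_0(\Gamma)^*$ with the weak$^*$ topology, a compact convex set. Write
$e_\gamma$ for the unit vectors. We claim that
\[
\operatorname{ext}X=\{\pm e_\gamma:\gamma\in\Gamma\}.
\]
If $e_\gamma=\frac12(x+x')$ with $x,x'\in X$, then $x(\gamma)=x'(\gamma)=1$,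
so $x=x'=e_\gamma$ because the norms are at most $1$. By symmetry, $-e_\gamma$ is extreme as well.
Conversely, let $x\in X$ be different from all $\pm e_\gamma$. If $\|x\|<1$, then $x$ is the midpoint of $x\pm re_\gamma$ for
any $\gamma$ and small $r>0$, so $x$ is not extreme. If $\|x\|=1$, then $x$ has at least two nonzero coordinates. Split $x$ into
$x(\gamma)e_\gamma$ with $x(\gamma)\neq0$ and the rest. Normalizing both
parts exhibits $x$ as a nontrivial convex combination of two distinct points of $X$, so again
$x$ is not extreme.

The sets $\{x\in X:x(\gamma)>\frac12\}$ and $\{x\in X:-x(\gamma)>\frac12\}$ are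
weak$^*$ open in $X$ and meet $\operatorname{ext}X$ only in $e_\gamma$ and $-e_\gamma$,
respectively. So $\operatorname{ext}X$ is discrete. The identity map
$\operatorname{ext}X\to(\ell_1(\Gamma),\|\cdot\|_1)$ is therefore continuous, hence Baire
measurable. Its range is an uncountable set whose points have pairwise distance $2$, so
it is not separable.
\end{proof}

\begin{remark}
In this example Proposition~\ref{prop:quotient} fails badly: if $H\subset A(X)$ is
countable and contains a nonconstant function, then
$p_H(\operatorname{ext}X)\not\subset\operatorname{ext}M_H$. Indeed, every weak$^*$ neighborhood of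
$0$ contains $e_\gamma$ for all but finitely many $\gamma$, so each $h\in H$ satisfies
$h(e_\gamma)=h(0)$ for all but countably many $\gamma$. Hence $p_H(e_\gamma)=p_H(0)$ for
some $\gamma$. Since $p_H$ is not constant, there is $x\in X$ with $p_H(x)\ne p_H(0)$. Then
$p_H(0)=\frac12(p_H(x)+p_H(-x))$ is the midpoint of two distinct points of $M_H$, so
$p_H(0)$ is not extreme in $M_H$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KS}
Ond\v{r}ej F.K. Kalenda and Ji\v{r}\'i Spurn\'y,
\emph{Baire classes of affine vector-valued functions},
arXiv:1411.1874 (2014).

\bibitem{Kechris}
Kechris,
\emph{Classical Descriptive Set Theory}.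

\bibitem{Phelps}
Phelps,
\emph{Lectures on Choquet's Theorem}.

\end{thebibliography}

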